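
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\newtheorem{example}[theorem]{Example}
\newtheorem*{theoremA}{Theorem A}
\newtheorem*{theoremB}{Theorem B}
\newtheorem*{theoremC}{Theorem C}

\title{Intersections of normal subgroups of free groups\\ and operations on $\pi_2$ induced by $\pi_n(S^2)$}


\begin{abstract}
Let $K$ be a two-dimensional CW-complex that is a union of subcomplexes $K_1,\dots,K_n$ whose common intersection is the $1$-skeleton $K^1$, and let $R_i$ be the kernel of $\pi_1(K^1)\to\pi_1(K_i)$. Baues and Mikhailov conjectured that every $\alpha\in\pi_n(S^2)$ induces a function $\alpha_*$ from $\pi_2(K)/\sum_i\operatorname{im}\pi_2(K_i)$ to the quotient of $R_1\cap\dots\cap R_n$ by the product of the commutator subgroups $[\bigcap_{i\in I}R_i,\bigcap_{j\in J}R_j]$ over all partitions $I\sqcup J$ of the index set into two non-empty parts. We prove the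 conjecture. We also show that the maps $\alpha_*$ are exactly the natural transformations between these two functors, that for $n\ge3$ they factor through $\pi_2(K)/\sum_{i<k}\operatorname{im}\pi_2(K_i\cup K_k)$, and that for $n\ge4$ and $\alpha\neq0$ they do not in general factor through $\pi_2(K)/\sum_j\operatorname{im}\pi_2(\bigcup_{i\ne j}K_i)$.
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Fix $n\ge2$ and write $\langle n\rangle=\{1,\dots,n\}$, $[a,b]=aba^{-1}b^{-1}$, and $\langle\!\langle X\rangle\!\rangle$ for the normal closure of a set $X$ in a group that will be clear from the context.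

\subsection{Intersections modulo commutators}

Let $R_1,\dots,R_n$ be normal subgroups of a group $G$. For $I\subseteq\langle n\rangle$ put $R_I=\bigcap_{i\in I}R_i$, with $R_\emptyset=G$. If $I\sqcup J=\langle n\rangle$, then $[R_I,R_J]\subseteq R_I\cap R_J=R_{\langle n\rangle}$. The commutators of this kind are the obvious elements of the intersection. Put
\[
W(\bar R)=\prod_{\substack{I\sqcup J=\langle n\rangle\\ I,J\neq\emptyset}}[R_I,R_J],\qquad
I_n(G,R_1,\dots,R_n)=R_{\langle n\rangle}/W(\bar R).
\]
So $I_n$ measures the elements of $R_{\langle n\rangle}$ that are not there for the obvious reason. It is abelian, because $[R_{\langle n\rangle},R_{\langle n\rangle}]\subseteq[R_1,R_{\{2,\dots,n\}}]$. Conjugation makes it a $G$-module on which every $R_i$ acts trivially, because $[R_i,R_{\langle n\rangle}]\subseteq[R_i,R_{\langle n\rangle\setminus\{i\}}]$. It is functorial for homomorphisms $\theta:G\to G'$ with $\theta(R_i)\subseteq R_i'$ for all $i$. Let $\mathcal R_n$ be the category of tuples $(F,R_1,\dots,R_n)$ with $F$ a \emph{free}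 group and each $R_i$ normal in $F$, with these homomorphisms as morphisms.

Such tuples come from topology. All CW-complexes below are connected and have a $0$-cell as basepoint; all subcomplexes contain it and all maps preserve it. Let $\mathcal K_n$ be the category whose objects are tuples $\bar K=(K,K_1,\dots,K_n)$, where $K$ is a two-dimensional CW-complex and $K_1,\dots,K_n$ are subcomplexes with
\[
K_1\cup\dots\cup K_n=K,\qquad K_1\cap\dots\cap K_n=K^1 ,
\]
the $1$-skeleton. A morphism $\bar K\to\bar L$ is a map $f:K^1\to L^1$ that extends to a map $\bar f:K\to L$ with $\bar f(K_i)\subseteq L_i$ for all $i$. The functor $\mathcal F_n:\mathcal K_n\to\mathcal R_n$ is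
\[
\mathcal F_n(\bar K)=(\pi_1(K^1),R_1,\dots,R_n),\qquad R_i=\ker\bigl(\pi_1(K^1)\to\pi_1(K_i)\bigr).
\]
Thus $R_i$ is the normal closure of the relators carried by $K_i$, and $\pi_1(K)=\pi_1(K^1)/R_1\cdots R_n$.

The object that matters most is a sphere. Write
\[
x_n=(x_1\cdots x_{n-1})^{-1}=x_{n-1}^{-1}\cdots x_1^{-1}\in F(x_1,\dots,x_{n-1}).
\]
The $2$-complex of the presentation $\langle x_1,\dots,x_{n-1}\mid x_1,\dots,x_{n-1},x_n\rangle$ is $S^2$: the first $n-1$ cells form a wedge of disks in the plane, and the last cell is the complement of this wedge in the sphere. Let $e_l$ be the $2$-cell with relator $x_l$, let $L_i=\bigvee_{n-1}S^1\cup e_i$, and put $\bar S_n=(S^2,L_1,\dots,L_n)\in\mathcal K_n$. Then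
\[
\mathcal F_n(\bar S_n)=\bigl(F(x_1,\dots,x_{n-1}),\langle\!\langle x_1\rangle\!\rangle,\dots,\langle\!\langle x_n\rangle\!\rangle\bigr),
\]
and by a theorem of Wu
\[
\pi_n(S^2)\cong I_n(\mathcal F_n(\bar S_n)).
\]
We use this isomorphism to regard elements $\alpha\in\pi_n(S^2)$ as elements of $I_n\mathcal F_n(\bar S_n)$.

\subsection{The conjecture}

An element $\alpha\in\pi_n(S^2)$ acts on homotopy classes $\xi\in\pi_2(K)$ by composition, $\xi\mapsto\xi\circ\alpha$. Is there an analogue with values in the algebraic object $I_n(\mathcal F_n(\bar K))$? Put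
\[
K_S=K^1\cup\bigcup_{i\in S}K_i\quad(S\subseteq\langle n\rangle),\qquad
E_m=E_m(\bar K)=\sum_{|S|=m}\operatorname{im}\bigl(\pi_2(K_S)\to\pi_2(K)\bigr)\quad(1\le m\le n).
\]
So $E_1$ is the sum of the images of the $\pi_2(K_i)$, and $E_1\subseteq E_2\subseteq\dots\subseteq E_n=\pi_2(K)$. There are two maps out of $\operatorname{Hom}_{\mathcal K_n}(\bar S_n,\bar K)$. The first,
\[
q:\operatorname{Hom}_{\mathcal K_n}(\bar S_n,\bar K)\to\pi_2(K)/E_1,
\]
sends $f$ to the class of $\bar f_*(\iota)$, where $\iota$ is a fixed generator of $\pi_2(S^2)$ and $\bar f$ is an extension of $f$ with $\bar f(L_i)\subseteq K_i$. It is well defined, natural in $\bar K$ and surjective (we recall why in Section~\ref{sec:pi2}). The second is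
\[
\alpha^*:\operatorname{Hom}_{\mathcal K_n}(\bar S_n,\bar K)\to I_n(\mathcal F_n(\bar K)),\qquad \alpha^*(f)=f_*(\alpha),\quad f_*=I_n(\mathcal F_n(f)).
\]

\begin{conjecture}[Baues--Mikhailov {\cite{BM}}]
For every $\alpha\in\pi_n(S^2)$ and every $\bar K\in\mathcal K_n$ there is a function $\alpha_*:\pi_2(K)/E_1\to I_n(\mathcal F_n(\bar K))$ with $\alpha_*\circ q=\alpha^*$.
\end{conjecture}

In other words, $q(f)=q(g)$ should imply $\alpha^*(f)=\alpha^*(g)$. This is not evident, because composition with $\alpha$ is not additive: for the Hopf map $\eta\in\pi_3(S^2)$ one has $(\xi+\zeta)\circ\eta=\xi\circ\eta+\zeta\circ\eta\pm[\xi,\zeta]$, with a Whitehead product as cross term. If $\zeta$ comes from one of the pieces $K_j$, the conjecture asks in effect that the contributions of $\zeta\circ\eta$ and of the cross term become invisible in $I_n$. This is what one hopes for, because in $I_n$ the commutators of elements of $R_j$ with elements of the intersection of the other subgroups are killed. But for general $\alpha$ we have no formula with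 which to check it.

\begin{theoremA}
Let $n\ge2$, $\alpha\in\pi_n(S^2)$, $\bar K\in\mathcal K_n$ and $f,g\in\operatorname{Hom}_{\mathcal K_n}(\bar S_n,\bar K)$. If $q(f)=q(g)$, then $\alpha^*(f)=\alpha^*(g)$. Hence there is a unique function $\alpha_*$ with $\alpha_*\circ q=\alpha^*$.
\end{theoremA}

The proof gives more than the conjecture asks for. It shows which operations arise, and that for $n\ge3$ one may divide by the larger subgroup $E_2$.

\begin{theoremB}
Let $n\ge2$ and $\alpha,\beta\in\pi_n(S^2)$.
\begin{enumerate}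
\item[(1)] $\alpha_*$ is natural in $\bar K$ and $\pi_1(K)$-equivariant, $\alpha_*(0)=0$, and $(\alpha+\beta)_*=\alpha_*+\beta_*$.
\item[(2)] For $n\ge3$, $\alpha_*$ factors through $\pi_2(K)/E_2$, that is, through $\pi_2(K)/\sum_{i<k}\operatorname{im}\pi_2(K_i\cup K_k)$.
\item[(3)] $\alpha\mapsto\alpha_*$ is a bijection from $\pi_n(S^2)$ to the set of natural transformations $\pi_2(K)/E_1\to I_n(\mathcal F_n(\bar K))$ of set-valued functors on $\mathcal K_n$. For $n\ge3$ the same holds with $E_2$ in place of $E_1$.
\end{enumerate}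
\end{theoremB}

One cannot continue all the way to $E_{n-1}$.

\begin{theoremC}
Let $n\ge4$ and $0\ne\alpha\in\pi_n(S^2)$. Then $\alpha_*$ does not in general factor through $\pi_2(K)/E_{n-1}$: there is $\bar K\in\mathcal K_n$ for which it does not.
\end{theoremC}

The object $\bar K$ that we construct depends only on $n$. For $n=3$ we have $E_{n-1}=E_2$, so the analogue of Theorem~C is false there by Theorem~B(2). For $n\ge5$ and $3\le m\le n-2$ the question whether $\alpha_*$ factors through $\pi_2(K)/E_m$ is left open here.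

\subsection{Plan}

Section~\ref{sec:small} translates the question into one about tuples of group elements and, for $n=3$, checks the basic invariance that is needed in two ways: once by a computation, and once by an argument that does not use the form of $\alpha$. The second argument is the model for the general proof. Section~\ref{sec:kill} contains its group-theoretic core, Section~\ref{sec:P} the general invariance statement, and Section~\ref{sec:pi2} the description of $\pi_2(K)/E_1$ and $\pi_2(K)/E_2$ to which it applies. Theorems~A and~B follow in Section~\ref{sec:proofs}. Theorem~C needs a way to detect nonzero elements of $I_n$; this is Section~\ref{sec:limit}.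

\section{Tuples, and the case \texorpdfstring{$n=3$}{n=3}}\label{sec:small}

\subsection{Morphisms as tuples}

Let $\bar K\in\mathcal K_n$ and $\mathcal F_n(\bar K)=(F,R_1,\dots,R_n)$. If $f:\bar S_n\to\bar K$ is a morphism, put $r_l=f_*(x_l)$ for $l\le n$. Since $x_l$ is null-homotopic in $L_l$ and $f$ extends to a map $L_l\to K_l$, we have $r_l\in R_l$. Together with $x_1\cdots x_n=1$ this gives
\begin{equation}\label{eq:tuple}
r_l\in R_l\quad(l\le n),\qquad r_1r_2\cdots r_n=1 .
\end{equation}
Conversely, every tuple with \eqref{eq:tuple} arises in this way. Indeed, choose $f:\bigvee S^1\to K^1$ with $f_*(x_l)=r_l$ for $l<n$; then $f_*(x_n)=(r_1\cdots r_{n-1})^{-1}=r_n$. As $r_l$ is null-homotopic in $K_l$, the map $f$ extends over $e_l$ with values in $K_l$, for each $l\le n$.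

An element $\alpha\in I_n\mathcal F_n(\bar S_n)$ is represented by a word $w\in\bigcap_l\langle\!\langle x_l\rangle\!\rangle$, and $\alpha^*(f)$ is the class of $f_*(w)=w(r_1,\dots,r_{n-1})$ modulo $W(\bar R)$. So the conjecture asks: \emph{which tuples \eqref{eq:tuple} have the same image under $q$, and does $w$ take the same value on them modulo $W(\bar R)$?}

Section~\ref{sec:pi2} will show that tuples with the same image under $q$ are related by moves which, in the simplest form, shift a factor from one entry to another: an element $c\in R_1\cap R_2$ at the end of $r_1$ may be moved to the beginning of $r_2$. In the rest of this section we check, for $n=3$, that this move does not change the value of $w$ modulo $W(\bar R)$.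

\subsection{The case \texorpdfstring{$n=3$}{n=3} by computation}

First we compute $I_3\mathcal F_3(\bar S_3)$. Let $F=F(x_1,x_2)$ and $x_3=(x_1x_2)^{-1}$. The subgroups $\langle\!\langle x_1\rangle\!\rangle$, $\langle\!\langle x_2\rangle\!\rangle$, $\langle\!\langle x_3\rangle\!\rangle$ consist of the words whose exponent sums $(\varepsilon_1,\varepsilon_2)$ satisfy $\varepsilon_2=0$, $\varepsilon_1=0$ and $\varepsilon_1=\varepsilon_2$, respectively. Hence any two of them intersect in $[F,F]$, and so do all three. As $\langle\!\langle x_1\rangle\!\rangle\langle\!\langle x_2\rangle\!\rangle=F$, the denominator is $[F,[F,F]]$. So $I_3\mathcal F_3(\bar S_3)=[F,F]/[F,[F,F]]$ is infinite cyclic, generated by the class of $[x_1,x_2]$; this is $\pi_3(S^2)\cong\mathbb Z$.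

So for $n=3$ we have to study the class of $[r_1,r_2]$ modulo
\[
W=[R_1,R_2\cap R_3]\,[R_2,R_1\cap R_3]\,[R_3,R_1\cap R_2].
\]
Let $r_l\in R_l$ and $c\in R_1\cap R_2$ with $r_1cr_2r_3=1$, and compare the tuples $(r_1c,r_2,r_3)$ and $(r_1,cr_2,r_3)$. Put $t=r_1cr_2=r_3^{-1}\in R_3$ and $v=tr_1^{-1}r_2^{-1}$. Then
\[
[r_1c,r_2]=t\,c^{-1}r_1^{-1}r_2^{-1}=(tc^{-1}t^{-1})\,v,\qquad [r_1,cr_2]=t\,r_1^{-1}r_2^{-1}c^{-1}=v\,c^{-1}.
\]
Modulo $W$ the element $c\in R_1\cap R_2$ commutes with $t\in R_3$, so
\[
[r_1c,r_2]\equiv c^{-1}v=c^{-1}\,[r_1,cr_2]\,c .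
\]
Now $[r_1,cr_2]\in R_1\cap R_2\cap R_3$, and $c\in R_1$ commutes with $R_2\cap R_3$ modulo $W$. Hence $[r_1c,r_2]\equiv[r_1,cr_2]$, as desired.

This computation depends on the form of the word $[x_1,x_2]$. For larger $n$ we have no usable representatives of $\pi_n(S^2)$, so we need an argument that applies to all words $w$ at once.

\subsection{The case \texorpdfstring{$n=3$}{n=3} without computation}

It suffices to compare the two tuples in a universal example. Let $H$ be free on $a,y,b$, put $z=ayb$, and let
\[
U_1=\langle\!\langle a,y\rangle\!\rangle,\qquad U_2=\langle\!\langle y,b\rangle\!\rangle,\qquad U_3=\langle\!\langle z\rangle\!\rangle .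
\]
The homomorphism with $a\mapsto r_1$, $y\mapsto c$, $b\mapsto r_2$ maps $U_l$ into $R_l$, hence $W(\bar U)$ into $W(\bar R)$, and it maps the tuples $(ay,b,z^{-1})$ and $(a,yb,z^{-1})$ to the tuples above. Let $w\in\bigcap_l\langle\!\langle x_l\rangle\!\rangle$ be \emph{any} word and
\[
D=w(ay,b)\,w(a,yb)^{-1}\in U_1\cap U_2\cap U_3 .
\]
If we set $y=1$, the two tuples become equal, and $D$ becomes $1$. So $D$ lies in $N=\langle\!\langle y\rangle\!\rangle$, hence in $N\cap U_3$. But $y$ and $z$ belong to a common basis $\{a,y,z\}$ of $H$, and for disjoint parts of a basis the intersection of normal closures is as small as possible: $N\cap U_3=[N,U_3]$ (Lemma~\ref{lem:basis} below). As $N\subseteq U_1\cap U_2$, we get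
\[
D\in[N,U_3]\subseteq[U_1\cap U_2,U_3]\subseteq W(\bar U).
\]

To carry this idea over to all $n\ge3$ we need a statement on intersections of several normal closures of parts of a basis, and a bookkeeping device for shifting factors between entries that are not adjacent.

\section{Killing a basis element}\label{sec:kill}

\begin{lemma}\label{lem:basis}
Let $H$ be free with basis $X$, let $X_1,\dots,X_k\subseteq X$ with $k\ge2$ be pairwise disjoint, and let $N_i=\langle\!\langle X_i\rangle\!\rangle$ and $N_I=\bigcap_{i\in I}N_i$. Then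
\[
N_{\langle k\rangle}=\prod_{I\sqcup J=\langle k\rangle,\ I,J\neq\emptyset}[N_I,N_J].
\]
\end{lemma}

\begin{proof}
Let $W_k$ be the right-hand side. It is normal in $H$ and contained in $N_{\langle k\rangle}$. For the other inclusion we use the retraction that forgets $X_k$: let $p:H\to H$ send $X_k$ to $1$ and fix the other basis elements. Then $p^2=p$, $\ker p=N_k$, and $p(N_i)\subseteq N_i$ for $i<k$. Let $\Gamma=N_{\langle k-1\rangle}$, so that $p(\Gamma)\subseteq\Gamma$ and $N_{\langle k\rangle}=\Gamma\cap\ker p$.

\emph{Reduction to generators.} Let $T$ be a generating set of $\Gamma$ and $M$ the normal closure in $\Gamma$ of the elements $t\,p(t)^{-1}$, $t\in T$. The homomorphisms $g\mapsto gM$ and $g\mapsto p(g)M$ from $\Gamma$ to $\Gamma/M$ agree on $T$, hence everywhere. If $g\in\Gamma\cap\ker p$, this says $g\in M$. As $W_k$ is normal, it therefore suffices to find a generating set $T$ of $\Gamma$ with $t\,p(t)^{-1}\in W_k$ for all $t\in T$. We do this by induction on $k$.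

\emph{$k=2$.} Here $\Gamma=N_1$ is generated by the elements $t=hxh^{-1}$ with $x\in X_1$, $h\in H$. Put $h'=p(h)$ and $h=rh'$. Then $p(r)=p(h)p(h')^{-1}=1$, so $r\in N_2$, and
\[
t\,p(t)^{-1}=r(h'xh'^{-1})r^{-1}(h'xh'^{-1})^{-1}=[r,h'xh'^{-1}]\in[N_2,N_1].
\]

\emph{$k\ge3$.} By induction $\Gamma$ is generated by the commutators $t=[u,v]$ with $u\in N_I$, $v\in N_J$, $I\sqcup J=\langle k-1\rangle$ and $I,J\ne\emptyset$. Put $u'=p(u)\in N_I$, $v'=p(v)\in N_J$, and write $u=su'$, $v=zv'$. As before $p(s)=p(z)=1$, so $s\in N_{I\cup\{k\}}$ and $z\in N_{J\cup\{k\}}$. Modulo $W_k$, therefore, $s$ commutes with $N_J$ and $z$ commutes with $N_I$. By $[ab,c]=a[b,c]a^{-1}[a,c]$ and $[a,bc]=[a,b]\,b[a,c]b^{-1}$,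
\[
[su',zv']=s\,[u',zv']\,s^{-1}\,[s,zv']\equiv s\,[u',z]\;z[u',v']z^{-1}\,s^{-1}\equiv s\,[u',v']\,s^{-1}\equiv[u',v']\pmod{W_k}.
\]
We have used $zv'=v\in N_J$ for the first congruence, $u'\in N_I$ and $[u',v']\in N_I$ for the second, and $[u',v']\in N_J$ for the third. So $t\,p(t)^{-1}\in W_k$.
\end{proof}

In the next lemma $y$ plays the role of the factor that is shifted, and $A$ that of the set of indices between which it is shifted. The subgroups $R_l$ with $l\in A$ are arbitrary apart from containing $y$; only those with $l\notin A$ have to be compatible with the basis.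

\begin{lemma}\label{lem:kill}
Let $R_1,\dots,R_n$ be normal subgroups of a free group $H$, let $\emptyset\ne A\subsetneq\langle n\rangle$ and $y\in R_A$. Suppose that $H$ has a basis $X\ni y$ and that there are pairwise disjoint sets $X_l\subseteq X\setminus\{y\}$ with $R_l=\langle\!\langle X_l\rangle\!\rangle$, for $l\notin A$. Then $\langle\!\langle y\rangle\!\rangle\cap R_{\langle n\rangle}\subseteq W(\bar R)$.
\end{lemma}

\begin{proof}
Let $N=\langle\!\langle y\rangle\!\rangle$. As $N\subseteq R_A$, we have $N\cap R_{\langle n\rangle}=N\cap\bigcap_{l\notin A}R_l$. Since $A\ne\langle n\rangle$, the sets $\{y\}$ and $X_l$ ($l\notin A$) are at least two in number, and Lemma~\ref{lem:basis} applies to them. It says that this group is a product of subgroups $[N\cap R_{I'},R_J]$, where $I'\sqcup J=\langle n\rangle\setminus A$ and $J\neq\emptyset$ (the set $\{y\}$ lies on one side of each partition, and $I'$ may be empty). Each of them is contained in $[R_{A\cup I'},R_J]$, which is one of the factors of $W(\bar R)$.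
\end{proof}

\section{Formal products and the key invariance}\label{sec:P}

\subsection{The group \texorpdfstring{$P(\bar R)$}{P(R)}}

Let $R_1,\dots,R_n$ be normal in a group $G$. We want a group in which an element of $R_i\cap R_k$ has two versions, one for each index, so that shifting a factor from one entry to another becomes visible; and every element should still have a unique form with the indices in increasing order, so that it can be read as a tuple. An iterated semidirect product does this. Let $P_n=R_n$ with $\partial:P_n\to G$ the inclusion, and for $k<n$ let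
\[
P_k=R_k\rtimes P_{k+1},\qquad \partial(r,p)=r\,\partial(p),
\]
where $p\in P_{k+1}$ acts on $R_k$ as conjugation by $\partial(p)$. The map $\partial$ is a homomorphism, since $(r,p)(r',p')=(r\,\partial(p)r'\partial(p)^{-1},pp')$. Put $P=P(\bar R)=P_1$ and write $[r]_i\in P$ for the element $r$ of the factor $R_i$. Then $[r]_i[s]_i=[rs]_i$, $\partial[r]_i=r$, and:
\begin{itemize}
\item every element of $P$ is uniquely of the form $[r_1]_1[r_2]_2\cdots[r_n]_n$ with $r_i\in R_i$;
\item the following relation holds:
\begin{equation}\label{eq:rel}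
[r]_i\,[s]_k\,[r]_i^{-1}=[rsr^{-1}]_k\qquad(i>k,\ r\in R_i,\ s\in R_k).
\end{equation}
\end{itemize}
For $i<k$ relation \eqref{eq:rel} is not imposed; we will see in Section~\ref{sec:pi2} that it amounts to shifting commutators.

\begin{lemma}\label{lem:univ}
Let $Q$ be a group and $h_i:R_i\to Q$ homomorphisms with $h_i(r)h_k(s)h_i(r)^{-1}=h_k(rsr^{-1})$ for all $i>k$, $r\in R_i$, $s\in R_k$. Then there is a unique homomorphism $P\to Q$ with $[r]_i\mapsto h_i(r)$.
\end{lemma}

\begin{proof}
Uniqueness is clear. For existence suppose that $h':P_{k+1}\to Q$ with $h'([r]_i)=h_i(r)$ for $i>k$ has been constructed, starting with $h_n$ on $P_n=R_n$. The elements $p\in P_{k+1}$ with $h'(p)h_k(s)h'(p)^{-1}=h_k(\partial(p)s\partial(p)^{-1})$ for all $s\in R_k$ form a subgroup. It contains all $[r]_i$ with $i>k$, so it is $P_{k+1}$. Hence $h_k$ and $h'$ combine to a homomorphism $P_k=R_k\rtimes P_{k+1}\to Q$.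
\end{proof}

In particular, a homomorphism $\theta:G\to G'$ with $\theta(R_i)\subseteq R'_i$ induces $P(\theta):P(\bar R)\to P(\bar R')$, $[r]_i\mapsto[\theta(r)]_i$, and $G$ acts on $P$ by ${}^g[r]_i=[grg^{-1}]_i$.

By the normal form, the elements $p=[r_1]_1\cdots[r_n]_n$ of $\ker\partial$ correspond to the tuples \eqref{eq:tuple}. For such $p$ let
\[
f_p:F(x_1,\dots,x_{n-1})\to G,\qquad x_l\mapsto r_l\quad(l<n).
\]
Then $f_p(x_n)=(r_1\cdots r_{n-1})^{-1}=r_n$ as well, so $f_p(\langle\!\langle x_l\rangle\!\rangle)\subseteq R_l$ for all $l\le n$. If $\alpha\in I_n\mathcal F_n(\bar S_n)$ is represented by $w$, put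
\[
\alpha(p)=(f_p)_*(\alpha)=f_p(w)\,W(\bar R)\in I_n(G,\bar R).
\]
For $\theta$ as above $\theta f_p=f_{P(\theta)p}$, hence $\theta_*\alpha(p)=\alpha(P(\theta)p)$.

\subsection{Invariance under shifting a factor}

\begin{proposition}\label{prop:key}
Let $n\ge3$, and let $Z\trianglelefteq P(\bar R)$ be the normal closure of all $[c]_i[c]_k^{-1}$ with $i<k$ and $c\in R_i\cap R_k$. If $p,p'\in\ker\partial$ and $p\equiv p'$ modulo $Z$, then $\alpha(p)=\alpha(p')$ for every $\alpha\in I_n\mathcal F_n(\bar S_n)$.
\end{proposition}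

\begin{proof}
\emph{Reduction to one shift.} As $p^{-1}p'$ is a product of conjugates of the elements $[c]_i[c]_k^{-1}$ and their inverses, $p$ and $p'$ are joined by a finite chain in which any two consecutive terms are, in one of the two orders, $p_0$ and $p_0\,g[c]_i[c]_k^{-1}g^{-1}$. All terms lie in $\ker\partial$, since $Z\subseteq\ker\partial$. With $a=p_0g$ and $b=[c]_k^{-1}g^{-1}$ the two terms are $a[c]_kb$ and $a[c]_ib$. So it suffices to show
\[
\alpha(a\,[c]_i\,b)=\alpha(a\,[c]_k\,b)\qquad\text{if } c\in R_i\cap R_k,\ \ \partial(a)\,c\,\partial(b)=1 .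
\]
Write $a=[a_1]_1\cdots[a_n]_n$ and $b=[b_1]_1\cdots[b_n]_n$.

\emph{Universal example.} Let $H$ be the group with generators $\mathsf a_1,\dots,\mathsf a_n,\mathsf y,\mathsf b_1,\dots,\mathsf b_n$ and the single relation
\[
\mathsf a_1\cdots\mathsf a_n\,\mathsf y\,\mathsf b_1\cdots\mathsf b_n=1 .
\]
The relation can be solved for $\mathsf b_i$, so $H$ is free on all letters except $\mathsf b_i$. Put
\[
U_l=\langle\!\langle\mathsf a_l,\mathsf b_l\rangle\!\rangle\ \ (l\neq i,k),\qquad U_l=\langle\!\langle\mathsf a_l,\mathsf b_l,\mathsf y\rangle\!\rangle\ \ (l\in\{i,k\}),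
\]
and in $P(\bar U)$ let $\mathsf a=[\mathsf a_1]_1\cdots[\mathsf a_n]_n$, $\mathsf b=[\mathsf b_1]_1\cdots[\mathsf b_n]_n$, $u=\mathsf a[\mathsf y]_i\mathsf b$ and $u'=\mathsf a[\mathsf y]_k\mathsf b$. Both $u$ and $u'$ lie in $\ker\partial$. Because $\partial(a)c\,\partial(b)=1$, there is a homomorphism $\theta:H\to G$ with $\mathsf a_l\mapsto a_l$, $\mathsf b_l\mapsto b_l$, $\mathsf y\mapsto c$. It maps $U_l$ into $R_l$, and $P(\theta)$ maps $u$ and $u'$ to $a[c]_ib$ and $a[c]_kb$. Since $\alpha(P(\theta)u)=\theta_*\alpha(u)$, and likewise for $u'$, it suffices to show $\alpha(u)=\alpha(u')$ in $I_n(H,\bar U)$.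

\emph{Setting $\mathsf y=1$.} Let $N=\langle\!\langle\mathsf y\rangle\!\rangle$ and $\pi:H\to H/N$. In $P(\pi(U_1),\dots,\pi(U_n))$ we have $[\pi(\mathsf y)]_i=1=[\pi(\mathsf y)]_k$, so $P(\pi)u=P(\pi)(\mathsf a\mathsf b)=P(\pi)u'$. Hence $\pi f_u=f_{P(\pi)u}=f_{P(\pi)u'}=\pi f_{u'}$. So if $w$ represents $\alpha$, then
\[
D=f_u(w)\,f_{u'}(w)^{-1}\in N\cap U_{\langle n\rangle}.
\]
Lemma~\ref{lem:kill} applies to $\bar U$ with $y=\mathsf y$, $A=\{i,k\}$, $X$ the set of all letters except $\mathsf b_i$, and $X_l=\{\mathsf a_l,\mathsf b_l\}$ for $l\notin A$. Here $A$ is proper because $n\ge3$, and $\mathsf y\in U_i\cap U_k$. So $D\in W(\bar U)$, that is, $\alpha(u)=\alpha(u')$.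
\end{proof}

\begin{remark}\label{rem:n2}
The hypothesis $n\ge3$ cannot be dropped. For $n=2$ let $\alpha$ be the class of $x_1$. If $c\in R_1\cap R_2$, then $[c]_1[c]_2^{-1}=[c]_1[c^{-1}]_2\in Z$, and $\alpha([c]_1[c]_2^{-1})$ is the class of $c$ in $(R_1\cap R_2)/[R_1,R_2]$, whereas $\alpha(1)$ is trivial. This class can be nontrivial: take $G=R_1=R_2$ infinite cyclic and $c$ a generator.
\end{remark}

\section{The quotients of \texorpdfstring{$\pi_2(K)$}{pi2(K)}}\label{sec:pi2}

We now describe $\pi_2(K)/E_1$ and the map $q$ in terms of $P$.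

\subsection{Crossed modules}

Let $F$ be a group. A \emph{crossed $F$-module} is a group $C$ with an action of $F$, written ${}^gc$, and a homomorphism $\partial:C\to F$ such that
\[
\partial({}^gc)=g\,\partial(c)\,g^{-1},\qquad c\,d\,c^{-1}={}^{\partial c}d .
\]
The second equation is the Peiffer identity. It shows that $\ker\partial$ is central in $C$ and that $\partial C$ acts trivially on $\ker\partial$. Morphisms are equivariant homomorphisms over $F$. The crossed module $C$ is \emph{free} on a family of elements $c_e\in C$ with $\partial c_e=\rho_e$ if for every crossed $F$-module $D$ and all $d_e\in D$ over $\rho_e$ there is a unique morphism $C\to D$ with $c_e\mapsto d_e$. The elements ${}^gc_e$ ($g\in F$) then generate $C$: they generate a crossed $F$-module $C'\subseteq C$, and the composite of the morphism $C\to C'$, $c_e\mapsto c_e$, with the inclusion is the identity by uniqueness.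

Fix $\bar K\in\mathcal K_n$ and put $F=\pi_1(K^1)$, $(F,R_1,\dots,R_n)=\mathcal F_n(\bar K)$, $P=P(\bar R)$ and
\[
C=\pi_2(K,K^1),\qquad C_i=\pi_2(K_i,K^1).
\]
For each $2$-cell $e$ of $K$ fix, once and for all, an orientation and a path in $K^1$ from the basepoint to a point of the attaching curve. This gives $c_e\in C$ with $\partial c_e=\rho_e\in F$. If $e\subset K_i$, the same data give an element of $C_i$ that maps to $c_e$; we write $c_e$ for it too. By Whitehead's theorem, $C$ is the free crossed $F$-module on all $c_e$, and $C_i$ is the free crossed $F$-module on the $c_e$ with $e\subset K_i$. Every $2$-cell of $K$ lies in some $K_i$.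

Since $\pi_2(K^1)=0$, the exact sequences of the pairs give
\[
\partial C_i=R_i,\qquad \pi_2(K_i)=\ker(C_i\to F),\qquad \pi_2(K)=\ker(C\to F).
\]
The subgroup $E_1\subseteq\pi_2(K)$ is central in $C$ and stable under $F$. Hence
\[
\bar C=C/E_1
\]
is a crossed $F$-module, and the kernel of $\bar\partial:\bar C\to F$ is $\pi_2(K)/E_1$. The point of dividing by $E_1$ is that an element of $\bar C$ coming from $C_i$ is determined by $i$ and its boundary: the map $C_i\to\bar C$ factors through $C_i/\pi_2(K_i)=R_i$. So we get $F$-equivariant homomorphisms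
\[
j_i:R_i\to\bar C,\qquad \bar\partial j_i(r)=r .
\]
By the Peiffer identity and equivariance,
\begin{equation}\label{eq:peiffer}
j_i(r)\,j_k(s)\,j_i(r)^{-1}={}^rj_k(s)=j_k(rsr^{-1})\qquad\text{for all }i,k .
\end{equation}
By Lemma~\ref{lem:univ} there is a homomorphism
\[
\Theta:P\to\bar C,\qquad [r]_i\mapsto j_i(r),\qquad \bar\partial\,\Theta=\partial .
\]
It is $F$-equivariant, and it is onto, because $\bar C$ is generated by the classes of the ${}^gc_e$, each of which comes from some $C_i$.

\subsection{The kernel}

What is the difference between $P$ and $\bar C$? In $\bar C$ equation \eqref{eq:peiffer} holds for all $i,k$, while in $P$ it is imposed only for $i\ge k$. Moreover, a $2$-cell in $K_i\cap K_k$ gives two elements of $P$ but only one element of $\bar C$. Part (a) of the following proposition says that there is no other difference.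

\begin{proposition}\label{prop:kernel}
Let $Z_0\trianglelefteq P$ be the normal closure of the elements $[c]_i[c]_k^{-1}$, $i<k$, where
\begin{enumerate}
\item[(i)] $c=[r,s]$ with $r\in R_i$, $s\in R_k$; or
\item[(ii)] $c=u\rho_eu^{-1}$ with $u\in F$ and $e$ a $2$-cell of $K_i\cap K_k$.
\end{enumerate}
Let $Z\supseteq Z_0$ be the normal closure of all $[c]_i[c]_k^{-1}$ with $i<k$ and $c\in R_i\cap R_k$, as in Proposition~\ref{prop:key}. Then
\begin{enumerate}
\item[(a)] $\ker\Theta=Z_0$, so $\Theta$ induces an isomorphism $\ker\partial/Z_0\cong\pi_2(K)/E_1$;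
\item[(b)] $\Theta^{-1}(E_2/E_1)=Z$, so $\Theta$ induces an isomorphism $\ker\partial/Z\cong\pi_2(K)/E_2$.
\end{enumerate}
\end{proposition}

\begin{proof}
In both (i) and (ii) $c\in R_i\cap R_k$, so indeed $Z_0\subseteq Z$. Note also that $\Theta$ maps $\ker\partial$ onto $\ker\bar\partial=\pi_2(K)/E_1$.

(a) \emph{$\Theta(Z_0)=1$.} In case (i) we use \eqref{eq:peiffer} in the forms ${}^sj_i(r)=j_k(s)j_i(r)j_k(s)^{-1}$ and $j_i(r)j_k(s)j_i(r)^{-1}={}^rj_k(s)$:
\[
j_i([r,s])=j_i(r)\cdot{}^sj_i(r)^{-1}=j_i(r)j_k(s)j_i(r)^{-1}j_k(s)^{-1}={}^rj_k(s)\,j_k(s)^{-1}=j_k([r,s]).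
\]
In case (ii) both $j_i(c)$ and $j_k(c)$ are the class of ${}^uc_e$.

\emph{$Q=P/Z_0$ is a crossed $F$-module.} The action of $F$ on $P$ permutes the generators of type (i) and those of type (ii), so $F$ acts on $Q$. As $Z_0\subseteq\ker\partial$, we have $\partial:Q\to F$, and $\partial({}^gx)=g\,\partial(x)g^{-1}$. For the Peiffer identity $xyx^{-1}={}^{\partial x}y$ we may take $y$ to be a generator, since for fixed $x$ both sides are homomorphisms in $y$. We may also take $x$ to be a generator, since sending $x$ to $y\mapsto xyx^{-1}$ and sending $x$ to $y\mapsto{}^{\partial x}y$ are both homomorphisms $Q\to\operatorname{Aut}(Q)$. So we have to check that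
\[
[r]_i[s]_k[r]_i^{-1}=[rsr^{-1}]_k\quad\text{in }Q .
\]
For $i\ge k$ this holds in $P$. For $i<k$, relation \eqref{eq:rel} gives $[s]_k[r^{-1}]_i=[sr^{-1}s^{-1}]_i[s]_k$, so the left side is
\[
[r]_i\,[sr^{-1}s^{-1}]_i\,[s]_k=\bigl[[r,s]\bigr]_i[s]_k=\bigl[[r,s]\bigr]_k[s]_k=[rsr^{-1}]_k ,
\]
where the middle equality is (i).

\emph{$\ker\Theta\subseteq Z_0$.} As $C$ is free, there is a morphism $\Psi:C\to Q$ with $c_e\mapsto[\rho_e]_i$ for any $i$ with $e\subset K_i$; by (ii) with $u=1$ the choice of $i$ does not matter. The composite $C_i\to C\to Q$ and the map $c\mapsto[\partial c]_i$ are both morphisms of crossed $F$-modules $C_i\to Q$. They agree on the free generators $c_e$, $e\subset K_i$, and hence on $C_i$. So $\Psi$ kills the image of each $\pi_2(K_i)$ and induces $\bar\Psi:\bar C\to Q$. If $r=\partial c$ with $c\in C_i$, then $j_i(r)$ is the class of $c$, so $\bar\Psi\Theta([r]_i)=[\partial c]_i=[r]_i$. Thus $\bar\Psi\Theta$ is the projection $P\to Q$, and $\ker\Theta\subseteq Z_0$.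

(b) Let $i<k$. By Whitehead's theorem for the pair $(K_i\cup K_k,K^1)$, the group $\pi_2(K_i\cup K_k,K^1)$ is generated by the ${}^gc_e$ with $e\subset K_i$ or $e\subset K_k$. So its image in $\bar C$ is $j_i(R_i)j_k(R_k)$, which is a subgroup by \eqref{eq:peiffer}. Hence an element of $\pi_2(K_i\cup K_k)$ has image $j_i(r)j_k(s)$ with $rs=1$, which is $\Theta([c]_i[c]_k^{-1})$ with $c=r=s^{-1}\in R_i\cap R_k$. Conversely, let $c\in R_i\cap R_k$, and choose elements of $C_i$ and $C_k$ with boundary $c$. Their quotient in $\pi_2(K_i\cup K_k,K^1)$ has trivial boundary, so it comes from $\pi_2(K_i\cup K_k)$, and its image in $\bar C$ is $\Theta([c]_i[c]_k^{-1})$. So the elements $\Theta([c]_i[c]_k^{-1})$ generate $E_2/E_1$. They are central in $\bar C$, so they also generate $\Theta(Z)$, and $\Theta(Z)=E_2/E_1$. Therefore $\Theta^{-1}(E_2/E_1)=Z\ker\Theta=ZZ_0=Z$.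
\end{proof}

\subsection{The map \texorpdfstring{$q$}{q}}

\begin{lemma}\label{lem:q}
For $f\in\operatorname{Hom}_{\mathcal K_n}(\bar S_n,\bar K)$ put $r_l=f_*(x_l)$ and $p_f=[r_1]_1\cdots[r_n]_n\in\ker\partial$. Then
\[
q(f)=\Theta(p_f)^\varepsilon,\qquad \alpha^*(f)=\alpha(p_f),
\]
with $\varepsilon\in\{1,-1\}$ independent of $f$ and $\bar K$.
\end{lemma}

\begin{proof}
The second equation is the definition of $\alpha(p_f)$, since $f_*=f_{p_f}$ on $F(x_1,\dots,x_{n-1})$. For the first, write $e_l$ also for the element of $\pi_2(S^2,\bigvee S^1)$ given by the cell $e_l$, with boundary $x_l$; it comes from $\pi_2(L_l,\bigvee S^1)$. The product $e_1e_2\cdots e_n$ has boundary $x_1\cdots x_n=1$, so it lies in $\pi_2(S^2)$. Its Hurewicz image is the cellular cycle $e_1+\dots+e_n$, which generates $H_2(S^2)=\ker(\mathbb Z^n\to\mathbb Z^{n-1})$: the boundary map sends $e_l$ to the basis element $x_l$ for $l<n$, and $e_n$ to $-(x_1+\dots+x_{n-1})$. So $\iota=(e_1\cdots e_n)^\varepsilon$ for some sign $\varepsilon$. Let $\bar f$ be any extension of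 $f$ with $\bar f(L_l)\subseteq K_l$ for all $l$. Then $\bar f_*(e_l)$ comes from an element of $C_l$ with boundary $r_l$, and its class in $\bar C$ is $j_l(r_l)$. Hence $q(f)=(j_1(r_1)\cdots j_n(r_n))^\varepsilon=\Theta(p_f)^\varepsilon$.
\end{proof}

We can now read off the properties of $q$ mentioned in Section~\ref{sec:intro}. The formula for $q(f)$ does not involve the extension $\bar f$, so $q$ is well defined. It is onto, because $\Theta:\ker\partial\to\pi_2(K)/E_1$ is onto and every element of $\ker\partial$ is $p_f$ for some $f$ (Section~\ref{sec:small}). Finally, let $h:\bar K\to\bar L$ be a morphism with extension $\bar h$. The map $\bar h_*$ sends $E_m(\bar K)$ into $E_m(\bar L)$. The induced homomorphism $\bar C(\bar K)\to\bar C(\bar L)$ sends $j_i(r)$ to $j_i(h_*(r))$; as these elements generate $\bar C(\bar K)$, it is independent of the choice of $\bar h$. Thus $\pi_2(K)/E_m$ is a functor on $\mathcal K_n$ for every $m$, and $q(hf)=h_*q(f)$.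

\section{Proofs of Theorems A and B}\label{sec:proofs}

\begin{proof}[Proof of Theorem A for $n\ge3$, and of Theorem B(2)]
Let $q(f)$ and $q(g)$ have the same image in $\pi_2(K)/E_2$; as $E_1\subseteq E_2$, this is the case in particular if $q(f)=q(g)$. By Lemma~\ref{lem:q}, $\Theta(p_g^{-1}p_f)\in E_2/E_1$. So $p_f\equiv p_g$ modulo $Z$ by Proposition~\ref{prop:kernel}(b), and Proposition~\ref{prop:key} gives
\[
\alpha^*(f)=\alpha(p_f)=\alpha(p_g)=\alpha^*(g).
\]
Since $q$ is onto, $\alpha_*(q(f)):=\alpha^*(f)$ defines a function on $\pi_2(K)/E_1$. It is the only one with $\alpha_*q=\alpha^*$, and it is constant on the cosets of $E_2/E_1$.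
\end{proof}

\begin{proof}[Proof of Theorem A for $n=2$]
By Remark~\ref{rem:n2} we have to use the exact kernel $Z_0$ instead of $Z$. As $K_1\cap K_2=K^1$, there are no elements of type (ii). By Lemma~\ref{lem:univ} there is a homomorphism
\[
\lambda:P\to R_1/[R_1,R_2],\qquad [r]_1\mapsto r\,[R_1,R_2],\quad [s]_2\mapsto1,
\]
because $srs^{-1}\equiv r$ modulo $[R_1,R_2]$ for $r\in R_1$, $s\in R_2$. If $c=[r,s]$ with $r\in R_1$, $s\in R_2$, then $\lambda([c]_1[c]_2^{-1})=c\,[R_1,R_2]=1$. So $\lambda$ kills $Z_0$. Now let $q(f)=q(g)$. Then $p_f\equiv p_g$ modulo $Z_0$ by Lemma~\ref{lem:q} and Proposition~\ref{prop:kernel}(a). Applying $\lambda$ we get $f_*(x_1)\equiv g_*(x_1)$ modulo $[R_1,R_2]$. Here $\mathcal F_2(\bar S_2)=(\langle x_1\rangle,\langle x_1\rangle,\langle x_1\rangle)$, so $I_2\mathcal F_2(\bar S_2)=\langle x_1\rangle$ and $\alpha=x_1^m$ for some $m$. Thus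
\[
\alpha^*(f)=f_*(x_1)^m=g_*(x_1)^m=\alpha^*(g)\quad\text{in }(R_1\cap R_2)/[R_1,R_2],
\]
and $\alpha_*$ is obtained as before.
\end{proof}

\begin{remark}
For $n=2$ and $\alpha=x_1$ the map $\alpha_*$ is an isomorphism
\[
\pi_2(K)/(\operatorname{im}\pi_2(K_1)+\operatorname{im}\pi_2(K_2))\;\cong\;(R_1\cap R_2)/[R_1,R_2].
\]
Indeed $\ker\partial$ consists of the elements $[r]_1[r]_2^{-1}$ with $r\in R_1\cap R_2$, and $\lambda$ maps this element to the class of $r$. If $r\in[R_1,R_2]$, then $[r]_1=[r]_2$ in $P/Z_0$ by (i), so $[r]_1[r]_2^{-1}\in Z_0$. Hence $\lambda$ induces an isomorphism from $\ker\partial/Z_0\cong\pi_2(K)/E_1$ onto $(R_1\cap R_2)/[R_1,R_2]$. By Lemma~\ref{lem:q} it agrees with $\alpha_*$ up to the sign $\varepsilon$.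
\end{remark}

\begin{proof}[Proof of Theorem B(1)]
\emph{Naturality.} For a morphism $h:\bar K\to\bar L$ and $f:\bar S_n\to\bar K$,
\[
h_*\alpha_*q(f)=h_*\alpha^*(f)=\alpha^*(hf)=\alpha_*q(hf)=\alpha_*h_*q(f),
\]
and $q$ is onto.

\emph{Equivariance.} Let $\xi=q(f)$ and $g\in F=\pi_1(K^1)$. Let $r_l=f_*(x_l)$. The tuple $(gr_1g^{-1},\dots,gr_ng^{-1})$ again satisfies \eqref{eq:tuple}, so it comes from a morphism $f'$, and $p_{f'}={}^gp_f$. As $\Theta$ is $F$-equivariant, $q(f')={}^g\xi$. On the other hand $f'_*(w)=g f_*(w)g^{-1}$ for every word $w$, so $\alpha^*(f')=g\,\alpha^*(f)g^{-1}$. Hence $\alpha_*({}^g\xi)=g\,\alpha_*(\xi)g^{-1}$. On both sides the action of $F$ factors through $\pi_1(K)=F/R_1\cdots R_n$.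

\emph{The rest.} For the constant map $f$ we have $q(f)=0$ and $\alpha^*(f)=0$, so $\alpha_*(0)=0$. Additivity in $\alpha$ holds because each $f_*$ is a homomorphism.
\end{proof}

\begin{proof}[Proof of Theorem B(3)]
Each $\alpha_*$ is natural by (1), and $\alpha=\alpha^*(\mathrm{id})=\alpha_*(q(\mathrm{id}))$ is determined by $\alpha_*$. Conversely, let $\tau$ be a natural transformation as in (3). Then $\tau q:\operatorname{Hom}_{\mathcal K_n}(\bar S_n,-)\to I_n\mathcal F_n$ is natural, so by the Yoneda lemma $\tau q=\alpha^*$ with $\alpha=\tau(q(\mathrm{id}))\in I_n\mathcal F_n(\bar S_n)$. As $q$ is onto, $\tau=\alpha_*$. For $n\ge3$ the same argument applies with $q$ replaced by its composite with the natural projection to $\pi_2(K)/E_2$.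
\end{proof}

\section{The limit: proof of Theorem C}\label{sec:limit}

The idea is to let the cross term in $(x+d)\circ\eta=x\circ\eta+d\circ\eta\pm[x,d]$ survive. We take $K=S^2\vee S'^2$, where the first sphere needs all $n$ pieces, while the second is contained in the union of the first $n-1$ of them. The classes $x$ and $x+d$ agree modulo $E_{n-1}$, and we have to show that $\alpha_*(x)\ne\alpha_*(x+d)$ in $I_n(\mathcal F_n(\bar K))$. Since this group is hard to compute, we construct homomorphisms from $I_n$ to homotopy groups that can detect the difference.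

\subsection{From \texorpdfstring{$I_n$}{In} to homotopy groups}

An \emph{$n$-cube of topological groups} is a functor $S\mapsto\Gamma_S$ from the subsets of $\langle n\rangle$, ordered by inclusion, to topological groups. Elements of $\Gamma_S$ are also regarded as elements of $\Gamma_{S'}$, $S'\supseteq S$, via the structure map. Put $R_i=\ker(\pi_0\Gamma_\emptyset\to\pi_0\Gamma_{\{i\}})$.

For $n=2$ the construction is this. If $g\in R_1\cap R_2$, then a point of the component $g$ can be joined to $1$ by a path in $\Gamma_{\{1\}}$ and by a path in $\Gamma_{\{2\}}$. Together the two paths form a loop in $\Gamma_{\{1,2\}}$, and so an element of $\pi_1(\Gamma_{\{1,2\}})$. In general we fill in cubes of higher dimension one after another.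

For $A\subseteq\langle n\rangle$ and $g\in\pi_0(\Gamma_\emptyset)$ an \emph{$A$-family over $g$} consists of maps $\varphi_S:I^S\to\Gamma_S$ for all $S\subseteq A$, with $\varphi_\emptyset$ in the component $g$ and
\[
\varphi_S|_{t_i=0}=\varphi_{S\setminus\{i\}},\qquad \varphi_S|_{t_i=1}=1\qquad(i\in S).
\]
An \emph{open family over $g$} is the same, with $S$ running over all proper subsets of $\langle n\rangle$. An open family $\varphi$ defines a map $\partial I^n\to\Gamma_{\langle n\rangle}$, equal to $\varphi_{\langle n\rangle\setminus\{i\}}$ on $t_i=0$ and to $1$ on $t_i=1$. With $(1,\dots,1)$ as basepoint and a fixed identification $\partial I^n\cong S^{n-1}$, let $\delta(\varphi)\in\pi_{n-1}(\Gamma_{\langle n\rangle})$ be its class.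

\begin{lemma}\label{lem:delta}
Suppose that for all $S$ with $1\le s=|S|\le n-1$ we have $\pi_s(\Gamma_S)=0$ and, if $s\ge2$, also $\pi_{s-1}(\Gamma_S)=0$. Then $\varphi\mapsto\delta(\varphi)$ induces a homomorphism
\[
\delta:I_n(\pi_0\Gamma_\emptyset,R_1,\dots,R_n)\to\pi_{n-1}(\Gamma_{\langle n\rangle}),
\]
natural in such cubes. Its image is the set of all $\delta(\varphi)$, $\varphi$ an open family.
\end{lemma}

\begin{proof}
\emph{Existence of families.} If $A$ is proper and $g\in R_A$, there is an $A$-family over $g$; if $g\in R_{\langle n\rangle}$, there is an open family over $g$. We construct $\varphi_S$ by induction on $s=|S|$. For $S=\{i\}$ we need a path in $\Gamma_{\{i\}}$ from $\varphi_\emptyset$ to $1$, which exists as $g\in R_i$. For $s\ge2$ the conditions prescribe $\varphi_S$ on $\partial I^S\cong S^{s-1}$. They are consistent where two faces meet, by the conditions for smaller sets. The prescribed map extends over $I^S$ because $\pi_{s-1}(\Gamma_S)=0$; the basepoint is irrelevant, since all components of a topological group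 are homeomorphic. Conversely, if there is an open family over $g$, then the paths $\varphi_{\{i\}}$ show that $g\in R_{\langle n\rangle}$.

\emph{$\delta(\varphi)$ depends only on $g$.} Pointwise products and inverses of families are families, and $\delta(\varphi\psi)=\delta(\varphi)\delta(\psi)$, because in the homotopy groups of a topological group the product is given by pointwise multiplication. If $\varphi$ and $\varphi'$ are open families over $g$, then $\varphi\varphi'^{-1}$ is one over $1$. So it suffices to show $\delta(\psi)=1$ for an open family $\psi$ over $1$. For proper $S$ we construct maps $H_S:I^S\times I\to\Gamma_S$ which start at $\psi_S$, end at $1$, and equal $H_{S\setminus\{i\}}$ on $t_i=0$ and $1$ on $t_i=1$. For $S=\emptyset$ take a path from $\psi_\emptyset$ to $1$. For $s\ge1$ the prescribed map on $\partial(I^S\times I)\cong S^s$ extends because $\pi_s(\Gamma_S)=0$. The $H_S$ with $|S|=n-1$, together with the constant map $1$ on the faces $t_i=1$, give a based null-homotopy of the map representing $\delta(\psi)$. So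 $\delta$ is a well-defined homomorphism on $R_{\langle n\rangle}$, with the stated image.

\emph{Commutators.} Let $A\sqcup B=\langle n\rangle$ with $A,B\ne\emptyset$, let $a\in R_A$, $b\in R_B$, and let $\varphi$ be an $A$-family over $a$ and $\psi$ a $B$-family over $b$. Put
\[
\Phi_S(t)=\bigl[\varphi_{S\cap A}(t|_{S\cap A}),\,\psi_{S\cap B}(t|_{S\cap B})\bigr]\in\Gamma_S .
\]
As $[1,\cdot\,]=[\,\cdot,1]=1$, this is a family over $[a,b]$ that is defined for \emph{all} $S\subseteq\langle n\rangle$. So the map on $\partial I^n$ extends over $I^n$, by $\Phi_{\langle n\rangle}$, and $\delta([a,b])=1$. Hence $\delta$ kills $W(\bar R)$. Naturality is clear from the construction.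
\end{proof}

\subsection{Cubes of spaces}

For a path-connected pointed space $Y$ let $\Gamma(Y)$ be the realization of Kan's loop group of the reduced simplicial set of those singular simplices of $Y$ that have all vertices at the basepoint. This is a functor to topological groups (in compactly generated spaces). It is connected to $\Omega Y$ by a natural zigzag of pointed weak equivalences, with natural isomorphisms $\pi_0\Gamma(Y)\cong\pi_1(Y)$ of groups and $\pi_k\Gamma(Y)\cong\pi_{k+1}(Y)$ (Kan; see \cite[Ch.~V]{GJ}). So for an $n$-cube $Y$ of path-connected pointed spaces with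
\begin{equation}\label{eq:hyp}
\pi_{s+1}(Y_S)=0,\quad\text{and}\quad \pi_s(Y_S)=0\ \text{ if } s\ge2,\qquad(1\le s=|S|\le n-1),
\end{equation}
Lemma~\ref{lem:delta} gives a homomorphism, natural in $Y$,
\[
\delta_Y:I_n(\pi_1(Y_\emptyset),R_1,\dots,R_n)\to\pi_n(Y_{\langle n\rangle}),\qquad R_i=\ker(\pi_1(Y_\emptyset)\to\pi_1(Y_{\{i\}})).
\]

\begin{example}\label{ex:L}
Let $L_S=\bigvee_{n-1}S^1\cup\bigcup_{i\in S}e_i\subseteq S^2$, so $L_{\langle n\rangle}=S^2$. For proper $S$ the space $L_S$ is homotopy equivalent to a wedge of circles or a point. Indeed, if $m\notin S$, then $\{x_l:l\in\langle n\rangle,\,l\ne m\}$ is a basis of $F(x_1,\dots,x_{n-1})$, since $x_1\cdots x_n=1$ can be solved for $x_m$. So, up to homotopy equivalence, the cells $e_i$ ($i\in S$) are attached along distinct circles of a wedge. Hence \eqref{eq:hyp} holds, and we get $\delta_L:I_n\mathcal F_n(\bar S_n)\to\pi_n(S^2)$.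
\end{example}

\begin{lemma}\label{lem:iso}
For $n\ge4$ the homomorphism $\delta_L$ is an isomorphism.
\end{lemma}

\begin{proof}
By Wu's theorem the source of $\delta_L$ is isomorphic to its target $\pi_n(S^2)\cong\pi_n(S^3)$, which is finite for $n\ge4$ by Serre. So it is enough to show that $\delta_L$ is onto. By Lemma~\ref{lem:delta} this means that every element of $\pi_{n-1}\Gamma(S^2)$ is $\delta(\varphi)$ for an open family $\varphi$ in the cube $\Gamma(L)$. We deduce this from the connectivity of the total homotopy fiber of $L$.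

\emph{Connectivity.} The generalized Blakers--Massey theorem (\cite[Theorem 2.3]{Go}; also Ellis--Steiner) says that a strongly co-Cartesian $n$-cube $Y$ whose maps $Y_\emptyset\to Y_{\{i\}}$ are $k_i$-connected is $(1-n+\sum_ik_i)$-Cartesian. The cube $L$ is strongly co-Cartesian, because for distinct $i,j\notin S$ the complex $L_{S\cup\{i,j\}}$ is the union of the subcomplexes $L_{S\cup\{i\}}$ and $L_{S\cup\{j\}}$ with intersection $L_S$. Each $L_\emptyset\to L_{\{i\}}$ attaches a $2$-cell, so it is $1$-connected. Hence $L$ is $1$-Cartesian, which implies that its total homotopy fiber $\mathrm{tf}(L)$ is path-connected.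

\emph{Open families in cubes of spaces.} For a cube $Y$ of pointed spaces let
\begin{itemize}
\item $\mathcal O(Y)$ be the space of open families: maps $\varphi_S:I^S\to Y_S$, $S$ proper, with the face conditions above, the basepoint taking the place of $1$, and $\varphi_\emptyset\in Y_\emptyset$ arbitrary;
\item $\mathcal B(Y)$ be the space of maps $\partial I^n\to Y_{\langle n\rangle}$ that send all faces $t_i=1$ to the basepoint;
\item $\mathcal E(Y)$ be the space of maps $I^n\to Y_{\langle n\rangle}$ with the same condition.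
\end{itemize}
The union of the faces $t_i=1$ is contractible, being star-shaped about $(1,\dots,1)$. Hence $\mathcal E(Y)$ is contractible, and $\mathcal B(Y)\simeq\Omega^{n-1}Y_{\langle n\rangle}$. The restriction $\mathcal E(Y)\to\mathcal B(Y)$ is a fibration, being a pullback of the restriction from all maps on $I^n$ to all maps on $\partial I^n$. Iterating the path model of the homotopy fiber, we see that the iterated homotopy fiber of $Y$ is the space of families defined for all $S\subseteq\langle n\rangle$, that is,
\[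
\mathrm{tf}(Y)=\mathcal O(Y)\times_{\mathcal B(Y)}\mathcal E(Y).
\]
So $\mathrm{tf}(Y)$ is a model of the homotopy fiber of $\mathcal O(Y)\to\mathcal B(Y)$. Therefore $\pi_1\mathcal O(L)\to\pi_1\mathcal B(L)\to\pi_0\,\mathrm{tf}(L)=*$ is exact. As $\Omega\mathcal O(L)=\mathcal O(\Omega L)$ and $\Omega\mathcal B(L)=\mathcal B(\Omega L)$, this says that $\pi_0\mathcal O(\Omega L)\to\pi_0\mathcal B(\Omega L)$ is onto.

\emph{Passage to $\Gamma(L)$.} The space $\mathcal O(Y)$ is the iterated homotopy fiber of the cube obtained from $Y$ by replacing $Y_{\langle n\rangle}$ by a point. So levelwise weak equivalences of pointed cubes induce weak equivalences on $\mathcal O$, and also on $\mathcal B\simeq\Omega^{n-1}Y_{\langle n\rangle}$. By the zigzag between $\Omega L$ and $\Gamma(L)$, the map $\pi_0\mathcal O(\Gamma(L))\to\pi_0\mathcal B(\Gamma(L))=\pi_{n-1}\Gamma(S^2)$ is onto. This map is $\varphi\mapsto\delta(\varphi)$.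
\end{proof}

\subsection{The example}\label{ssec:ex}

Let $n\ge4$. Let $K^1$ be a wedge of circles $x_1,\dots,x_{n-1},d_1,\dots,d_{n-2}$. Attach $2$-cells $e_1,\dots,e_n$ along $x_1,\dots,x_{n-1},x_n$ as before, and $2$-cells $\epsilon_1,\dots,\epsilon_{n-1}$ along $d_1,\dots,d_{n-2},d_{n-1}:=(d_1\cdots d_{n-2})^{-1}$. Put
\[
K_i=K^1\cup e_i\cup\epsilon_i\quad(i<n),\qquad K_n=K^1\cup e_n .
\]
This is an object $\bar K$ of $\mathcal K_n$ with $K=S^2\vee S'^2$. Let $L'_T\subseteq S'^2$ ($T\subseteq\langle n-1\rangle$) be the subcomplexes of the second sphere defined as in Example~\ref{ex:L}, with $n-1$ in place of $n$. Then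
\[
K_S=L_S\vee L'_{S\cap\langle n-1\rangle}.
\]
If $S$ is proper and $S\ne\langle n-1\rangle$, then $S\cap\langle n-1\rangle$ is a proper subset of $\langle n-1\rangle$, so $K_S$ is homotopy equivalent to a wedge of circles or a point, by Example~\ref{ex:L}. The remaining proper case is $K_{\langle n-1\rangle}=L_{\langle n-1\rangle}\vee S'^2$, where $L_{\langle n-1\rangle}$ is a wedge of disks and so is contractible. In particular $\pi_2(K_i)=0$ for all $i$, and $E_1=0$.

Let $g:\bar S_n\to\bar K$ be the inclusion, let $x=q(g)\in\pi_2(K)$ be the image of $\iota$, and let $d\in\pi_2(K)$ be the image of a generator of $\pi_2(S'^2)$. As $q$ is onto, we can choose $f$ with $q(f)=x+d$. As $S'^2\subseteq K_1\cup\dots\cup K_{n-1}$, we have $d\in E_{n-1}$. So $x$ and $x+d$ have the same image in $\pi_2(K)/E_{n-1}$, and Theorem~C follows from the next proposition.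

\begin{proposition}
For every $0\neq\alpha\in\pi_n(S^2)$ we have $\alpha_*(x+d)=\alpha^*(f)\neq\alpha^*(g)=\alpha_*(x)$.
\end{proposition}

\begin{proof}
\emph{A cube.} We would like to apply $\delta$ to the cube $S\mapsto K_S$, but $K_{\langle n-1\rangle}\simeq S^2$ has too much homotopy for \eqref{eq:hyp}. So we kill the higher homotopy of the second sphere. Let $D\supset S'^2$ be a $K(\mathbb Z,2)$ obtained by attaching cells of dimension $\ge4$. Put
\[
Y_S=K_S\ \ (S\not\supseteq\langle n-1\rangle),\qquad Y_{\langle n-1\rangle}=L_{\langle n-1\rangle}\vee D\simeq D,\qquad Y:=Y_{\langle n\rangle}=S^2\vee D .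
\]
This is a cube under inclusions. Condition \eqref{eq:hyp} is clear for wedges of circles and points. For $S=\langle n-1\rangle$ it says $\pi_n(D)=\pi_{n-1}(D)=0$, which holds since $n-1\ge3$; this uses $n\ge4$. As $Y_\emptyset=K^1$ and $Y_{\{i\}}=K_i$, we obtain $\delta_Y:I_n\mathcal F_n(\bar K)\to\pi_n(Y)$.

The extensions $\bar f,\bar g$ map $L_S$ to $K_S\subseteq Y_S$, so they induce maps of cubes $L\to Y$. Identify the complex $S^2$ with the standard sphere so that $\iota$ is the class of the identity. Then, as $E_1=0$, the maps $\bar g$ and $\bar f$ represent $x$ and $x+d$ in $\pi_2(Y)$. Let $\beta_0=\delta_L(\alpha)$, which is nonzero by Lemma~\ref{lem:iso}. By naturality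
\[
\delta_Y(\alpha^*(f))=(x+d)\circ\beta_0,\qquad \delta_Y(\alpha^*(g))=x\circ\beta_0\qquad\text{in }\pi_n(Y).
\]
It remains to show that these are different. Let $\eta:S^3\to S^2$ be the Hopf map and write $\beta_0=\eta\circ\beta$ with $0\ne\beta\in\pi_n(S^3)$.

\emph{Detecting the cross term.} Let $\Phi$ be the homotopy fiber of the projection $Y=S^2\vee D\to D$. Pulling back the path fibration $PD\to D$ gives
\[
\Phi=(S^2\times\Omega D)\cup_{\Omega D}PD\;\simeq\;S^2\wedge(\Omega D)_+\;\simeq\;S^2\wedge S^1_+\;\simeq\;S^2\vee S^3,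
\]
because $PD$ is contractible and $\Omega D\simeq S^1$. The summand $S^2$ is the canonical lift of $S^2\subset Y$ to $\Phi$. The collapse $c:\Phi\to S^2\wedge S^1=S^3$ is trivial on this $S^2$ and has degree $\pm1$ on $S^3$. As $\pi_k(D)=0$ for $k\ge3$, we have $\pi_k(\Phi)\cong\pi_k(Y)$ for $k\ge3$. So we get homomorphisms
\[
c_*:\pi_k(Y)\to\pi_k(S^3)\qquad(k\ge3),
\]
with $c_*(u\circ\beta)=c_*(u)\circ\beta$ for $u\in\pi_3(Y)$, and $c_*$ is onto for $k=3$. For $\gamma\in\pi_k(S^2)$ the element $x\circ\gamma$ lifts to $S^2\subset\Phi$, so $c_*(x\circ\gamma)=0$. In particular $c_*(x\circ\beta_0)=0$ and $c_*(x\circ\eta)=0$.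

Next we determine $c_*([x,d])$. The group $\pi_3(S^2\vee S'^2)$ is generated by $x\circ\eta$, $d\circ\eta$ and the Whitehead product $[x,d]$. It maps onto $\pi_3(Y)$, because $Y$ is obtained from $S^2\vee S'^2$ by attaching cells of dimension $\ge4$. In $\pi_3(Y)$ we have $d\circ\eta=0$, since it comes from $\pi_3(D)=0$. So $\pi_3(Y)$ is generated by $x\circ\eta$ and $[x,d]$. As $c_*:\pi_3(Y)\to\pi_3(S^3)=\mathbb Z$ is onto and kills $x\circ\eta$, we get $c_*([x,d])=\pm\iota_3$, where $\iota_3$ is the class of the identity.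

Since $\eta$ has Hopf invariant $\pm1$, we have $(x+d)\circ\eta=x\circ\eta+d\circ\eta\pm[x,d]$, and hence $c_*((x+d)\circ\eta)=\pm\iota_3$. Therefore
\[
c_*\bigl((x+d)\circ\beta_0\bigr)=c_*\bigl((x+d)\circ\eta\bigr)\circ\beta=(\pm\iota_3)\circ\beta\neq0=c_*(x\circ\beta_0),
\]
because composition with $\pm\iota_3$ on the left is an automorphism of $\pi_n(S^3)$. So $\delta_Y(\alpha^*(f))\ne\delta_Y(\alpha^*(g))$, and $\alpha^*(f)\neq\alpha^*(g)$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BM} Hans-Joachim Baues and Roman Mikhailov, \emph{Intersection of subgroups in free groups and homotopy groups}, arXiv:0804.1999 (2008).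
\bibitem{GJ} Goerss and Jardine, \emph{Simplicial Homotopy Theory}.
\bibitem{Go} Goodwillie, \emph{Calculus II}.
\end{thebibliography}

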